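# Fixed-point-free affine maps on convex sets that are not weakly compact

Throughout, $\mathbb N=\{1,2,\dots\}$ and scalars are real. A complex Banach space is regarded as a real one; this changes neither the hypotheses nor the conclusions below.

## Two sets on which the shift has no fixed point

Start in $\ell_1$ with the set
$$K=\Big\{x\in\ell_1:\ x_i\ge 0,\ \sum_i x_i=1\Big\},\qquad f(x)=(0,x_1,x_2,\dots).$$
The set $K$ is closed, convex and bounded, and $f$ maps $K$ into itself. The map is affine, and $\|f^p(x)-f^p(y)\|=\|x-y\|$ for every $p$. If $f(x)=x$, then $x_1=0$, $x_2=x_1=0$, and so on, so $x=0\notin K$. Hence $f$ has no fixed point.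

Now take $c_0$ and
$$K=\{t\in c_0:\ 1=t_1\ge t_2\ge t_3\ge\dots\ge 0\},\qquad f(t)=(1,t_1,t_2,\dots).$$
Again $K$ is closed, convex and bounded, $f$ is affine and maps $K$ into itself, and all $f^p$ are isometries. A fixed point would satisfy $t_1=1$, $t_2=t_1$, $t_3=t_2,\dots$, so it would be $(1,1,1,\dots)$, which is not in $c_0$.

Both maps do the same thing. In $\ell_1$ put $x_n=e_n$; in $c_0$ put $x_n=e_1+\dots+e_n$ (the summing basis). In both cases $f(x_n)=x_{n+1}$. In $c_0$ one sees where the fixed point has gone: $(1,1,1,\dots)$ is the weak$^*$ limit of $(x_n)$ in $\ell_\infty=c_0^{**}$, and it lies outside $c_0$.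

So in these two sets a sequence runs away to a point of $X^{**}\setminus X$, and we obtain a fixed-point-free map by pushing each term to the next. A closed bounded convex set that is not weakly compact always has a point of $X^{**}\setminus X$ in its weak$^*$ closure. What changes in general is that pushing along the sequence may not be a Lipschitz operation at all.

## Weak compactness and uniformly Lipschitz affine maps

**Definition (families of sets).** For a Banach space $X$, $\mathcal B(X)$ is the family of all nonempty, closed, convex, bounded subsets of $X$. For $C\in\mathcal B(X)$, $\mathcal B(C)$ is the family of all nonempty, closed, convex subsets of $C$.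

**Definition (maps).** A map $f:K\to K$ on a convex set is *affine* if $f(\lambda x+(1-\lambda)y)=\lambda f(x)+(1-\lambda)f(y)$ for $x,y\in K$, $\lambda\in[0,1]$. It is *uniformly Lipschitz* if
$$\sup_{x\ne y\in K,\ p\in\mathbb N}\frac{\|f^p(x)-f^p(y)\|}{\|x-y\|}<\infty ,$$
where $f^p$ is the $p$-th iterate. The set $K$ has the *fixed point property* for a class of maps if every $f:K\to K$ in the class has a fixed point.

The two shifts above are uniformly Lipschitz with constant $1$. Here is an affine Lipschitz map that is not uniformly Lipschitz. In $\ell_2$ let $K=\{x:|x_n|\le 2^{-n}\text{ for all }n\}$ and $(f(x))_n=2x_{n+1}$. Since $2\cdot2^{-n-1}=2^{-n}$, $f$ maps $K$ into $K$; it is linear with Lipschitz constant at most $2$. But $f^p(2^{-p-1}e_{p+1})=2^{-1}e_1$ and $f^p(0)=0$, so the Lipschitz constant of $f^p$ is at least $2^p$.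

Two results frame the question. Benavides, Japón-Pineda and Prus: $C\in\mathcal B(X)$ is weakly compact if and only if every $K\in\mathcal B(C)$ has the fixed point property for *continuous* affine maps. And if $X$ is $c_0$ or the James space $J_p$, then $C\in\mathcal B(X)$ is weakly compact if and only if every $K\in\mathcal B(C)$ has the fixed point property for *uniformly Lipschitz* affine maps. The question, from C. S. Barroso and V. Ferreira, "Weak Compactness and Fixed Point Property for Affine Bi-Lipschitz Maps", arXiv:1610.05642 (2016), is whether the second statement has an analogue in every space: if $C\in\mathcal B(X)$ is not weakly compact, are there $K\in\mathcal B(C)$ and an affine uniformly Lipschitz $f:K\to K$ without fixed points? The answer is yes, for every $X$ and every such $C$.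

**Theorem A.** Let $C\in\mathcal B(X)$ be not weakly compact and $0<\eta<1$. There are $K\in\mathcal B(C)$ and an affine fixed-point-free map $f:K\to K$ such that for all $x,y\in K$:

* (a) $\|f^p(x)-f^p(y)\|\le(2+\eta)\|x-y\|$ for all $p\in\mathbb N$;
* (b) $(1-\eta)\|x-y\|\le\|f(x)-f(y)\|\le(1+\eta)\|x-y\|$ and $\|f(x)-x\|\le\eta$.

**Corollary.** For any fixed $\eta\in(0,1)$, $C\in\mathcal B(X)$ is weakly compact if and only if every $K\in\mathcal B(C)$ has the fixed point property for affine maps satisfying (a) and (b).

**Proof of the easy half of the Corollary.** This shows why weak compactness is the natural condition. Let $C$ be weakly compact, $K\in\mathcal B(C)$, and $f:K\to K$ continuous and affine (a map satisfying (a) is continuous). For $\varepsilon>0$ let $K_\varepsilon=\{x\in K:\|f(x)-x\|\le\varepsilon\}$. It is closed because $f$ is continuous, and convex because $x\mapsto f(x)-x$ respects convex combinations. Closed convex sets are weakly closed (Mazur), so $K_\varepsilon$ is a weakly closed subset of $C$, hence weakly compact. It is nonempty: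 for $x_0\in K$ put $A_n=\frac1n\sum_{0\le j<n}f^j(x_0)\in K$; affinity gives
$$f(A_n)-A_n=\tfrac1n\big(f^n(x_0)-x_0\big)\to0 .$$
The sets $K_\varepsilon$ decrease with $\varepsilon$, so $\bigcap_{\varepsilon>0}K_\varepsilon\neq\emptyset$ by compactness, and its points are fixed by $f$. $\square$

The other half of the Corollary is exactly Theorem A.

## The shift fails; gathering maps do not

The sensible first attempt is: pick $(x_n)$ in $C$ running to some $x^{**}\in X^{**}\setminus X$, and let $f(x_n)=x_{n+1}$ on $\operatorname{conv}\{x_n\}$. Here is the point where it stops.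

**Example 1.** Let $X=c_0\oplus\ell_2$ with the maximum norm, $\sigma_n=e_1+\dots+e_n\in c_0$, $(h_n)$ the unit basis of $\ell_2$, and
$$x_n=(\sigma_n,0)\ (n\text{ odd}),\qquad x_n=(\sigma_n,h_n)\ (n\text{ even}).$$
The closed convex hull $C$ of $\{x_n\}$ is not weakly compact: otherwise $(x_n)$ would have a weak cluster point in $X$, and the $c_0$-coordinate of it would be $(1,1,\dots)\notin c_0$. Let $y=x_1-x_3+x_5-\dots-x_{4m-1}$, with $2m$ terms of alternating sign. The $k$-th coordinate of the $c_0$-part is the tail sum $\sum_{i\ge k}a_i$ of the coefficients, so $\|y\|=1$. Shifting all indices by one produces a vector whose $\ell_2$-part has norm $\sqrt{2m}$. Since $y/m$ is a difference of two points of $\operatorname{conv}\{x_n\}$, the shift is not Lipschitz on that set.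

In this example a subsequence repairs the damage, but for a general $C$ nothing provides a subsequence along which the shift is bounded.

A second attempt is to move slowly: $Tx_n=(1-\varepsilon_n)x_n+\varepsilon_nx_{n+1}$ with $\sum\varepsilon_n$ small. If the coefficients $a_n$ of $y=\sum a_nx_n$ are controlled by $\|y\|$, then $\|Ty-y\|\le\eta\|y\|$ with small $\eta$, so one application of $T$ is harmless. But this bounds $\|T^p\|$ only by $(1+\eta)^p$, which is useless for uniformity in $p$.

What rescues the slow map is to look at what $T^p$ really does when the speeds $\varepsilon_n$ decrease *very* rapidly. The vector $x_n$ needs about $1/\varepsilon_n$ steps to become $x_{n+1}$. At a time $p$ with $1/\varepsilon_n\ll p\ll1/\varepsilon_{n+1}$, each of $x_1,\dots,x_n$ has been carried to $x_{n+1}$, where it is stuck, and $x_{n+1},x_{n+2},\dots$ have not moved. So $T^p$ should be close to the *gathering map*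
$$B_n:\ x_1,\dots,x_n\mapsto x_{n+1},\qquad x_i\mapsto x_i\ (i>n),$$
and at intermediate times to a convex combination of such maps. No shift of a long block of vectors ever occurs. It remains to bound the $B_n$ uniformly on differences of points, that is, on combinations $y=\sum a_ix_i$ with $\sum a_i=0$. For such $y$, with $s_n=a_1+\dots+a_n$,
$$B_ny=s_nx_{n+1}+\sum_{i>n}a_ix_i .$$
In $\ell_1$ with $x_n=e_n$ this clearly has norm at most $\|y\|$. In $c_0$ with the summing basis, $y$ has coordinates $\sum_{i\ge k}a_i$, and $B_n$ replaces the first $n+1$ coordinates by $0$ (they equal $s_n+\sum_{i>n}a_i=0$) and keeps the others, so again $\|B_ny\|\le\|y\|$. In Example 1, the $c_0$-part is handled the same way; the $\ell_2$-part has norm at most $|s_n|+\|y\|$, and $|s_n|=|\sum_{i>n}a_i|\le\|y\|$, so $\|B_ny\|\le2\|y\|$, although the shift is unbounded. The next section finds, in every $C$ that is not weakly compact, a sequence for which $\|B_ny\|\le(2+\eta/2)\|y\|$.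

## A sequence in $C$ with bounded gathering maps

Let $C\in\mathcal B(X)$ be not weakly compact and $\eta\in(0,1)$. We view $X\subset X^{**}$; the weak$^*$ topology of $X^{**}$ induces the weak topology on $X$.

**Step 1: the point at infinity.** This step finds $x^{**}$, which will play the role of $(1,1,1,\dots)$. Let $\overline C$ be the $w^*$-closure of $C$ in $X^{**}$; it is $w^*$-compact by Banach–Alaoglu. The set $\overline C\cap X$ is the weak closure of $C$, which is $C$ by Mazur. If $\overline C\subset X$, then $C=\overline C$ would be weakly compact. So choose $x^{**}\in\overline C\setminus X$. Since $X$ is closed in $X^{**}$,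
$$d=\operatorname{dist}(x^{**},X)>0 .$$
Put $M=\sup_{x\in C}\|x\|$. Then $M>0$ and $\|x^{**}\|\le M$.

**Step 2: imitating $x^{**}$ by a point of $C$.** We want points $x\in C$ that are close to $x^{**}$ on finitely many functionals, and whose distances to a finite-dimensional subspace are not much larger than those of $x^{**}$. The first condition is weak$^*$ approximation. The second goes the wrong way for weak$^*$ limits (norms are only lower semicontinuous), so it needs a separation argument.

**Lemma 1.** Let $F\subset X$ and $G\subset X^*$ be finite and $\sigma,\rho>0$. There is $x\in C$ with $|g(x)-x^{**}(g)|<\sigma$ for $g\in G$ and $\|x-w\|\le(1+\rho)\|x^{**}-w\|$ for $w\in F$.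

*Proof.* Let $C'=\{x\in C:|g(x)-x^{**}(g)|<\sigma\ \ \forall g\in G\}$. It is convex. It is the intersection of $C$ with a $w^*$-open neighborhood of $x^{**}\in\overline C$, so it is nonempty and $x^{**}$ lies in its $w^*$-closure. If $F$ is empty we are done. Otherwise let $F=\{w_1,\dots,w_k\}$ and $r_i=\|x^{**}-w_i\|\ge d>0$. Let $Z=X^k$ with norm $\max_i\|z_i\|/r_i$. Its unit ball is $\{\|z_i\|\le r_i\}$, so a functional $\varphi=(\varphi_1,\dots,\varphi_k)$, $\varphi_i\in X^*$, has norm $\sum_ir_i\|\varphi_i\|$.

If the lemma fails, the convex set $\{(x-w_1,\dots,x-w_k):x\in C'\}$ misses the ball of radius $1+\rho$ in $Z$. By Hahn–Banach there is $\varphi\in Z^*$ of norm $1$ separating it from the open ball of that radius. The supremum of $\varphi$ over that ball is $1+\rho$, so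
$$\sum_ir_i\|\varphi_i\|=1,\qquad \sum_i\varphi_i(x-w_i)\ge1+\rho\quad\text{for all }x\in C' .$$
Let $x$ run through a net in $C'$ that converges $w^*$ to $x^{**}$. In the limit,
$$1+\rho\le\sum_i(x^{**}-w_i)(\varphi_i)\le\sum_ir_i\|\varphi_i\|=1,$$
a contradiction. $\square$

**Lemma 2.** Let $E'\subset X$ be a finite-dimensional subspace, $G\subset X^*$ finite, $\sigma>0$, $0<\rho\le1$. There is $x\in C$ with $|g(x)-x^{**}(g)|<\sigma$ $(g\in G)$ and
$$\|u+tx\|\le(1+\rho)\|u+tx^{**}\|\qquad(u\in E',\ t\in\mathbb R).$$

*Proof.* For $t=0$ there is nothing to show. For $t\ne0$ divide by $|t|$ and replace $u$ by $-u/t$: it suffices to obtain $\|x-u\|\le(1+\rho)\|x^{**}-u\|$ for all $u\in E'$.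

Large $u$ are automatic. Let $R=M+2M/\rho$. If $\|u\|\ge R$, then $\|x^{**}-u\|\ge R-M=2M/\rho$, so for any $x\in C$
$$\|x-u\|\le\|x^{**}-u\|+2M\le(1+\rho)\|x^{**}-u\|.$$

For the others use a net. Let $\delta=\rho d/6$ and let $F$ be a finite $\delta$-net in the ball of radius $R$ of $E'$. Take $x$ from Lemma 1 for $F,G,\sigma$ and $\rho/2$. If $\|u\|\le R$, pick $w\in F$ with $\|u-w\|\le\delta$. Then
$$\|x-u\|\le\delta+\|x-w\|\le\delta+\big(1+\tfrac\rho2\big)\big(\|x^{**}-u\|+\delta\big)\le(1+\rho)\|x^{**}-u\|,$$
because $\delta(2+\frac\rho2)\le\frac{2.5}6\rho d\le\frac\rho2d\le\frac\rho2\|x^{**}-u\|$. $\square$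

**Step 3: the sequence.** This step selects $(x_n)$ by alternating between norming functionals and Lemma 2. Let
$$\beta=\frac{1+8\rho/d}{1-\rho},$$
where $\rho>0$ is fixed so small that $\rho\le\frac12$, $\rho\le d/8$ and $(1+\rho)\beta\le1+\eta/2$. Fix $\rho_i>0$ with $\sum_i\rho_i\le\rho$. We construct $x_1,x_2,\dots\in C$, with $E_n=\operatorname{span}(x_1,\dots,x_n)$, $E_0=\{0\}$, and finite sets $G_0\subset G_1\subset\cdots$ in the unit ball $B_{X^*}$.

Given $E_n$, choose a finite $G_n\supset G_{n-1}$ (with $G_{-1}=\emptyset$) such that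
$$\max_{g\in G_n}e(g)\ge(1-\rho)\|e\|\qquad\text{for all }e\in E_n+\mathbb Rx^{**}\subset X^{**}. \tag{1}$$
This is possible: take a finite $\rho/2$-net $(e_i)$ of the unit sphere of this finite-dimensional space and $g_i\in B_{X^*}$ with $e_i(g_i)>1-\rho/2$; then a unit vector $e$ near $e_i$ has $e(g_i)\ge1-\rho$. Then use Lemma 2 to choose $x_{n+1}\in C$ with
$$|g(x_{n+1})-x^{**}(g)|<\rho_{n+1}\quad(g\in G_n), \tag{2}$$
$$\|u+tx_{n+1}\|\le(1+\rho)\|u+tx^{**}\|\quad(u\in E_n,\ t\in\mathbb R). \tag{3}$$

**Step 4: replacing tails by $x^{**}$.** The gathering map $B_n$ changes the head of $y$; first we control the operation that concentrates the tail at infinity. For $y=\sum_ia_ix_i$ (finitely many nonzero $a_i$), $A=\max|a_i|$ and $n\ge0$, let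
$$D_ny=\sum_{i\le n}a_ix_i+\Big(\sum_{i>n}a_i\Big)x^{**}\in E_n+\mathbb Rx^{**}.$$
For the summing basis of $c_0$ with $x^{**}=(1,1,\dots)$, the vector $y$ has coordinates $y_k=\sum_{i\ge k}a_i$; here $D_ny$ has the coordinates $y_1,\dots,y_n$ and then $y_{n+1},y_{n+1},\dots$, so the tail is frozen.

Let $g\in G_n$. For $i>n$ we have $g\in G_n\subset G_{i-1}$, so (2) gives
$$|g(y)-(D_ny)(g)|=\Big|\sum_{i>n}a_i\big(g(x_i)-x^{**}(g)\big)\Big|\le\sum_{i>n}|a_i|\rho_i\le\rho A .$$
By (1), $(1-\rho)\|D_ny\|\le\|y\|+\rho A$ for all $n\ge0$. To remove $A$, note that $D_ny-D_{n-1}y=a_n(x_n-x^{**})$ for $n\ge1$, a vector of norm at least $d|a_n|$. Hence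
$$d|a_n|\le\|D_ny\|+\|D_{n-1}y\|\le\tfrac2{1-\rho}(\|y\|+\rho A)\le4\|y\|+4\rho A .$$
Taking the maximum over $n$ and using $4\rho\le d/2$ gives $dA\le4\|y\|+\frac d2A$. So
$$\max_i|a_i|\le\frac8d\|y\|,\qquad\|D_ny\|\le\beta\|y\|\quad(n\ge0). \tag{4}$$

In particular $(x_i)$ is linearly independent. On $E=\operatorname{span}\{x_i\}$ the coefficient functionals $a_i$ and the operators $D_n:E\to X^{**}$ are therefore well defined and bounded, and so is $s(y)=\sum_ia_i$, because $D_0y=s(y)x^{**}$ and $x^{**}\neq0$. All of them extend continuously to $\overline E$, and by continuity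
$$D_nx=\sum_{i\le n}a_i(x)x_i+\Big(s(x)-\sum_{i\le n}a_i(x)\Big)x^{**}\qquad(x\in\overline E). \tag{5}$$
For $y\in E$ we have $D_ny=y$ for all large $n$. Since $\sup_n\|D_n\|\le\beta$,
$$D_nx\to x\qquad\text{for every }x\in\overline E. \tag{6}$$

**Step 5: the gathering maps are bounded.** Now we combine (3) and (4). Let $E^0=\{y\in E:s(y)=0\}$. For $y\in E$ let $s_n=\sum_{i\le n}a_i$, $B_0y=y$ and $B_ny=s_nx_{n+1}+\sum_{i>n}a_ix_i$. If $y\in E^0$, then $\sum_{i>n}a_i=-s_n$, so $D_ny=\sum_{i\le n}a_ix_i-s_nx^{**}$. For $n\ge1$, (3) with $u=\sum_{i\le n}a_ix_i$ and $t=-s_n$ gives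
$$\|y-B_ny\|=\Big\|\sum_{i\le n}a_ix_i-s_nx_{n+1}\Big\|\le(1+\rho)\|D_ny\|\le(1+\rho)\beta\|y\|\le\big(1+\tfrac\eta2\big)\|y\| .$$
Therefore
$$\|B_ny\|\le\big(2+\tfrac\eta2\big)\|y\|\qquad(y\in E^0,\ n\ge0). \tag{7}$$

## The slow walk and its iterates

**Step 6: the speeds and the operator.** Here we fix the rapidly decreasing speeds. Choose $\kappa\in(0,1)$ with $\frac{16M}d\kappa\le\frac\eta2$ and $2M\kappa\le\eta$. Choose inductively a strictly decreasing sequence $\varepsilon_m\in(0,1)$ with
$$\varepsilon_m\le\kappa2^{-m},\qquad m\,\delta_m\le\kappa2^{-m},\qquad\text{where }\delta_m=\varepsilon_m\sum_{i<m}\varepsilon_i^{-1}. \tag{8}$$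
Once $\varepsilon_1,\dots,\varepsilon_{m-1}$ are known, every condition on $\varepsilon_m$ says that it is small enough, so the choice is possible (and $\delta_1=0$). Define the linear map
$$T:E\to E,\qquad Tx_n=(1-\varepsilon_n)x_n+\varepsilon_nx_{n+1}.$$
Then $s(Ty)=s(y)$, and $T$ maps $K_0=\operatorname{conv}\{x_n:n\in\mathbb N\}$ into itself.

**Step 7: $T^px_j$ as an expected position.** This step gives a formula for $T^p$ in which the increments $x_{m+1}-x_m$ appear. Consider the walker on $\mathbb N$ who from site $i$ moves to $i+1$ with probability $\varepsilon_i$ and otherwise stays. If $Z^j_p$ is the position after $p$ steps from $j$, then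
$$T^px_j=\sum_kP(Z^j_p=k)\,x_k,$$
by induction on $p$: applying $T$ replaces $x_k$ by the average of $x_l$ over one step from $k$. The time spent at site $i$ before leaving is geometric, and times at different sites are independent. So let $\tau_1,\tau_2,\dots$ be independent with $P(\tau_i=k)=\varepsilon_i(1-\varepsilon_i)^{k-1}$, $k\ge1$; the walk is realized by
$$Z^j_p=j+\#\{m\ge j:\ \tau_j+\dots+\tau_m\le p\}.$$
The partial sums increase with $m$, so for $m\ge j$ the walker has passed site $m$ exactly when $\tau_j+\dots+\tau_m\le p$. Writing $x_k=x_j+\sum_{m=j}^{k-1}(x_{m+1}-x_m)$ we get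
$$T^px_j=x_j+\sum_{m\ge j}q_{j,m}(x_{m+1}-x_m),\qquad q_{j,m}=P(Z^j_p>m)=P(\tau_j+\dots+\tau_m\le p). \tag{9}$$
Since each $\tau_i\ge1$, $q_{j,m}=0$ for $m\ge j+p$.

**Step 8: $q_{j,m}$ hardly depends on $j$.** Whoever passes site $m$ has spent almost all of the time waiting at $m$ itself, and this step makes that precise. Put
$$q_m=q_{m,m}=P(\tau_m\le p)=1-(1-\varepsilon_m)^p,\qquad q_0=1 .$$
Since $\varepsilon_m$ decreases, $1=q_0\ge q_1\ge q_2\ge\cdots\ge0$. For $j\le m$ let $S=\tau_j+\dots+\tau_{m-1}$ (so $S=0$ if $j=m$), which is independent of $\tau_m$. Then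
$$0\le q_m-q_{j,m}=P(\tau_m\le p)-P(S+\tau_m\le p)=P(p-S<\tau_m\le p).$$
Given $S=k$, at most $k$ integer values of $\tau_m$ are allowed, each of probability at most $\varepsilon_m$. As $\mathbb E[\tau_i]=1/\varepsilon_i$,
$$0\le q_m-q_{j,m}\le\varepsilon_m\mathbb E[S]=\varepsilon_m\sum_{i=j}^{m-1}\varepsilon_i^{-1}\le\delta_m. \tag{10}$$
Check by hand with $p=2$, $j=1$, $m=2$. Directly, $T^2x_1=(1-\varepsilon_1)^2x_1+\varepsilon_1(2-\varepsilon_1-\varepsilon_2)x_2+\varepsilon_1\varepsilon_2x_3$, so $q_{1,2}=\varepsilon_1\varepsilon_2$, while $q_2=2\varepsilon_2-\varepsilon_2^2$. The difference is $\varepsilon_2(2-\varepsilon_1-\varepsilon_2)$, which is at most $\varepsilon_2/\varepsilon_1=\delta_2$ because $\varepsilon_1(2-\varepsilon_1)\le1$.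

**Step 9: the uniform bound.** We show that $T^p$ is a convex combination of gathering maps up to a small error. Fix $p\ge1$ and $y=\sum_{j\le N}a_jx_j\in E^0$ with $N\ge2$ and $a_j=0$ for $j>N$; thus $s_m=0$ for $m\ge N$. By (9),
$$T^py=y+\sum_{m\ge1}\Big(\sum_{j\le m}a_jq_{j,m}\Big)(x_{m+1}-x_m).$$
Write $\sum_{j\le m}a_jq_{j,m}=q_ms_m-r_m$ with $r_m=\sum_{j\le m}a_j(q_m-q_{j,m})$. By (10), $|r_m|\le m\delta_m\max_j|a_j|$. For $m\ge N+p$ all $q_{j,m}$ with $j\le N$ vanish and $s_m=0$, so $r_m=0$ and the sums are finite. Hence
$$T^py=\Big[y+\sum_{m=1}^{N-1}q_ms_m(x_{m+1}-x_m)\Big]-\sum_mr_m(x_{m+1}-x_m). \tag{11}$$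
The bracket is where the gathering maps appear: for $m\ge1$, with $s_0=0$,
$$B_my-B_{m-1}y=s_mx_{m+1}-s_{m-1}x_m-a_mx_m=s_m(x_{m+1}-x_m).$$
So the bracket equals $q_0B_0y+\sum_{m=1}^{N-1}q_m(B_my-B_{m-1}y)$. Collecting the coefficient of each $B_my$ (Abel summation), this is
$$\sum_{m=0}^{N-2}(q_m-q_{m+1})B_my+q_{N-1}B_{N-1}y .$$
The coefficients are nonnegative and add up to $q_0=1$: this is a convex combination, and by (7) its norm is at most $(2+\frac\eta2)\|y\|$. Since $\|x_{m+1}-x_m\|\le2M$, (4) and (8) bound the last sum in (11) by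
$$2M\cdot\frac8d\|y\|\sum_mm\delta_m\le\frac{16M}d\kappa\|y\|\le\frac\eta2\|y\| .$$
Therefore
$$\|T^py\|\le(2+\eta)\|y\|\qquad(y\in E^0,\ p\ge1). \tag{12}$$

**Step 10: one application of $T$.** This gives the estimates for (b). From $Ty-y=\sum_m\varepsilon_ma_m(x_{m+1}-x_m)$, (4) and $\sum_m\varepsilon_m\le\kappa$,
$$\|Ty-y\|\le2M\cdot\frac8d\|y\|\sum_m\varepsilon_m\le\eta\|y\|\qquad(y\in E). \tag{13}$$
For $x=\sum\lambda_mx_m\in K_0$ (a convex combination),
$$\|Tx-x\|\le2M\sum_m\varepsilon_m\lambda_m\le2M\kappa\le\eta. \tag{14}$$

**Step 11: the set $K$ and the map $f$.** We pass to the closure. Let $K=\overline{K_0}$; since $C$ is closed and convex, $K\in\mathcal B(C)$. By (13), $T|_{K_0}$ is Lipschitz, so it extends uniquely to a continuous map $f:K\to K$, which is affine, and $f^p$ extends $T^p|_{K_0}$. Since $s=1$ on $K_0$, differences of points of $K_0$ lie in $E^0$. So (12) gives (a) on $K_0$; (13) gives $\big|\|Tx-Ty\|-\|x-y\|\big|\le\eta\|x-y\|$ for $x,y\in K_0$; (14) gives the displacement bound. All of these pass to the closure, and (a) and (b) hold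 on $K$.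

**Step 12: no fixed point.** We show that a fixed point would have to be $x^{**}$. On $K_0$ we have $s=1$ and, reading off coefficients,
$$a_k(f(x))=(1-\varepsilon_k)a_k(x)+\varepsilon_{k-1}a_{k-1}(x),$$
where the last term is absent for $k=1$. The functionals $s,a_k$ are continuous on $\overline E$, so both relations hold on $K$. Suppose $f(x)=x$. Then $\varepsilon_1a_1(x)=0$ and $\varepsilon_ka_k(x)=\varepsilon_{k-1}a_{k-1}(x)$ for $k\ge2$, so $a_k(x)=0$ for all $k$. By (5), $D_nx=s(x)x^{**}=x^{**}$ for every $n$; by (6), $D_nx\to x$. Hence $x^{**}=x\in X$, a contradiction. This proves Theorem A, and with it the Corollary. $\blacksquare$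

## How far the conclusion can be strengthened

In (a), the constant $2+\eta$ cannot be replaced by $1$ in general. P.-K. Lin (Nonlinear Anal. 68 (2008) 2303–2308) gave an equivalent norm on $\ell_1$ for which every nonexpansive self-map of a closed bounded convex set has a fixed point; the unit ball of that norm is not weakly compact, since $\ell_1$ is not reflexive. It is not claimed that $2$ is optimal.

By (b), $f$ itself is bi-Lipschitz with constants as close to $1$ as we like. One may ask for lower bounds that are uniform over all iterates, as for the two shifts at the beginning. In general this is impossible.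

**Definition (HI).** An infinite-dimensional Banach space is *hereditarily indecomposable* (HI) if no closed subspace of it is the direct sum $Z\oplus W$ of two infinite-dimensional closed subspaces.

For example $\ell_2$ and $c_0$ are not HI: split the coordinates into even and odd ones. Every infinite-dimensional closed subspace of an HI space is HI. We use the definition in this form: *if $Z,W$ are infinite-dimensional closed subspaces of an HI space and $\varepsilon>0$, there are unit vectors $z\in Z$, $w\in W$ with $\|z-w\|<\varepsilon$.* Indeed, suppose $\|z-w\|\ge\varepsilon$ for all unit vectors. Let $\|z\|=1\ge\|w\|$, $w\ne0$. Then $1-\|w\|\le\|z-w\|$, so $\varepsilon\le\|z-\frac w{\|w\|}\|\le\|z-w\|+(1-\|w\|)\le2\|z-w\|$. By symmetry and scaling, $\|z-w\|\ge\frac\varepsilon2\max(\|z\|,\|w\|)$ for all $z\in Z$, $w\in W$ (if one vector is $0$, this holds because $\varepsilon\le2$). So $Z\cap W=\{0\}$, $Z+W$ is closed, and it is a direct sum, against HI.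

**Theorem B (a limit to strengthening).** Let $X$ be a real HI space, $K\in\mathcal B(X)$, and let $f:K\to K$ be affine with constants $0<c\le1\le L$ such that $c\|x-y\|\le\|f^p(x)-f^p(y)\|\le L\|x-y\|$ for all $x,y\in K$, $p\in\mathbb N$. Then $f$ has a fixed point.

There are non-reflexive HI spaces, for example the Argyros–Haydon space, which is HI with dual isomorphic to $\ell_1$ (Acta Math. 206 (2011)). Its unit ball is not weakly compact. So in Theorem A, "uniformly Lipschitz" cannot be upgraded to "uniformly bi-Lipschitz".

## Operator theory needed for Theorem B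

Let $S$ be a bounded operator on an infinite-dimensional Banach space. It is *bounded below* on a subspace $Z$ if $\|Sz\|\ge\delta\|z\|$ on $Z$ for some $\delta>0$. It is *upper semi-Fredholm* (USF) if it is bounded below on some closed finite-codimensional subspace; equivalently, $\ker S$ is finite-dimensional and the range is closed. It is *Fredholm* if $\ker S$ and the cokernel are finite-dimensional. It is *strictly singular* if it is bounded below on no infinite-dimensional closed subspace. On $\ell_2$, the backward shift is USF (isometric on $\{x_1=0\}$), while the diagonal operator with entries $1/n$ is not USF. Compact operators are strictly singular: if $S$ is compact and bounded below on $Z$, then the unit ball of $Z$ is compact. The following facts are used.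

* (F1) The USF operators form an open set, and the index, with values in $\mathbb Z\cup\{-\infty\}$, is locally constant on it.
* (F2) On an infinite-dimensional complex space, the essential spectrum $\sigma_e(S)=\{\lambda:S-\lambda\text{ not Fredholm}\}$ is nonempty and compact: it is the spectrum of the class of $S$ in the Calkin algebra.
* (F3) If $S$ is not USF and $\varepsilon>0$, there is an infinite-dimensional closed subspace $W$ with $\|S|_W\|<\varepsilon$ (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Prop. 2.c.4).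
* (F4) If $S$ is strictly singular and $\alpha\neq0$, then $S-\alpha$ is Fredholm (loc. cit., Prop. 2.c.10). Strictly singular operators are closed under sums and under composition with bounded operators.
* (F5) If $\Omega\subset\mathbb C$ is open and connected, contains a resolvent point of $S$, and $S-\mu$ is Fredholm for all $\mu\in\Omega$, then the index is $0$ on $\Omega$, and $\sigma(S)\cap\Omega$ consists of isolated eigenvalues that are poles of the resolvent with finite-rank Riesz projections (Kato, *Perturbation Theory for Linear Operators*, IV.5.6).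
* (F6) Gelfand's theorem (1941): if $\sigma(S)=\{1\}$ and $\sup_{n\in\mathbb Z}\|S^n\|<\infty$, then $S=I$.

The proof of (F3) is short. As $S$ is not USF, every closed finite-codimensional subspace contains unit vectors on which $S$ is as small as we like. Choose unit vectors $w_1,w_2,\dots$ and finite sets $H_1\subset H_2\subset\cdots$ in the unit ball of the dual such that $\max_{h\in H_n}|h(e)|\ge\frac12\|e\|$ on $\operatorname{span}(w_1,\dots,w_n)$, $w_{n+1}\in\bigcap_{h\in H_n}\ker h$, and $\|Sw_n\|\le2^{-n}\varepsilon/8$. For $w=\sum_{i\le N}c_iw_i$ and $P_nw=\sum_{i\le n}c_iw_i$ we have $h(P_nw)=h(w)$ for $h\in H_n$, so $\|P_nw\|\le2\|w\|$ and $|c_n|=\|P_nw-P_{n-1}w\|\le4\|w\|$. So the $w_n$ are linearly independent and $\|Sw\|\le4\|w\|\sum_n\|Sw_n\|\le\frac\varepsilon2\|w\|$. Take $W=\overline{\operatorname{span}}\{w_n\}$.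

## Bi-Lipschitz iterates on an HI space

**Step B1: from $f$ to a linear operator.** We replace $f$ by its linear part. Let $Y=\overline{\operatorname{span}}(K-K)$. If $\dim Y<\infty$, then $K$ is compact and the easy half of the Corollary gives a fixed point. So let $\dim Y=\infty$; then $Y$ is HI. Since $K-K$ is convex and symmetric, $V=\bigcup_{t>0}t(K-K)$ is a linear subspace, dense in $Y$. Put
$$T(t(x-y))=t(f(x)-f(y))\qquad(t>0,\ x,y\in K).$$
This is well defined: if $t(x-y)=t'(x'-y')$, then $\frac{tx+t'y'}{t+t'}=\frac{t'x'+ty}{t+t'}$ is an equality of convex combinations in $K$; applying $f$ gives $t(f(x)-f(y))=t'(f(x')-f(y'))$. It is additive, because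
$$t(x-y)+t'(x'-y')=(t+t')\Big(\tfrac{tx+t'x'}{t+t'}-\tfrac{ty+t'y'}{t+t'}\Big)$$
and $f$ is affine. It is homogeneous, negative scalars being handled by exchanging $x$ and $y$. Moreover $T^p(t(x-y))=t(f^p(x)-f^p(y))$. So $T$ extends to a bounded operator on $Y$ with
$$c\|y\|\le\|T^py\|\le L\|y\|\qquad(y\in Y,\ p\ge1). \tag{15}$$

The fixed point will come from the averages of the orbit, once we know $Y=\ker(I-T)\oplus\operatorname{ran}(I-T)$. The upper bound in (15) alone does not suffice for such a decomposition: for the shift on $\ell_1$, $\ker(I-T)=\{0\}$, and $\operatorname{ran}(I-T)$ lies in the proper subspace $\{\sum x_i=0\}$. The lower bound holds there too, so it is HI that must be used.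

**Step B2: complexification.** Spectral theory needs complex scalars. On $Y_{\mathbb C}=Y+iY$ use the norm $\|z\|=\sup_\phi\|\operatorname{Re}(e^{i\phi}z)\|$. It is complex-homogeneous, it agrees with the given norm on $Y$, and it satisfies $\max(\|u\|,\|v\|)\le\|u+iv\|\le\|u\|+\|v\|$. Let $T_{\mathbb C}(u+iv)=Tu+iTv$. As $\operatorname{Re}(e^{i\phi}T_{\mathbb C}^pz)=T^p\operatorname{Re}(e^{i\phi}z)$, (15) gives
$$c\|z\|\le\|T_{\mathbb C}^pz\|\le L\|z\|\qquad(z\in Y_{\mathbb C},\ p\ge1). \tag{16}$$
So every approximate eigenvalue $\lambda$ has modulus $1$: if $\|z_n\|=1$ and $(T_{\mathbb C}-\lambda)z_n\to0$, then $T_{\mathbb C}^pz_n-\lambda^pz_n\to0$, so $c\le|\lambda|^p\le L$ for all $p$.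

**Step B3: a polynomial in $T$ is strictly singular.** This is the first place where HI enters. By (F2) take $\lambda$ in the boundary of $\sigma_e(T_{\mathbb C})$. Suppose $T_{\mathbb C}-\lambda$ were USF. By (F1) it would have the same index as the Fredholm operators $T_{\mathbb C}-\mu$ with $\mu\notin\sigma_e(T_{\mathbb C})$ close to $\lambda$, so its index would be finite, and it would be Fredholm, contradicting $\lambda\in\sigma_e(T_{\mathbb C})$. So $T_{\mathbb C}-\lambda$ is not USF. In particular it is not bounded below, $\lambda$ is an approximate eigenvalue, and $|\lambda|=1$.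

Let $q(t)=t-\lambda$ if $\lambda=\pm1$, and $q(t)=(t-\lambda)(t-\bar\lambda)$ otherwise. This is a real polynomial; let $\Lambda$ be its set of roots. The operator $q(T)$ on $Y$ is not USF: if it were bounded below on a closed finite-codimensional $Y_1$, then $q(T_{\mathbb C})$ would be bounded below on $Y_1+iY_1$. Since $T_{\mathbb C}-\lambda$ is a right factor of $q(T_{\mathbb C})$, it too would be bounded below there, hence USF, which is false.

Let $\varepsilon>0$ and take $W\subset Y$ from (F3) with $\|q(T)|_W\|<\varepsilon$. If $q(T)$ were bounded below by $\delta>0$ on an infinite-dimensional closed $Z\subset Y$, HI would give unit vectors $z\in Z$, $w\in W$ with $\|z-w\|<\varepsilon$, and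
$$\delta\le\|q(T)z\|\le\|q(T)\|\,\varepsilon+\varepsilon,$$
which is impossible for small $\varepsilon$. So $q(T)$ is strictly singular. As a real operator, $q(T_{\mathbb C})$ is $q(T)\oplus q(T)$ on $Y\oplus Y$, so it is strictly singular by (F4), and hence also as a complex operator.

**Step B4: the spectrum of $T_{\mathbb C}$.** We deduce that the spectrum outside $\Lambda$ is discrete. If $\mu\notin\Lambda$, then $q(\mu)\ne0$ and $q(T_{\mathbb C})-q(\mu)$ is Fredholm by (F4). It factors as $(T_{\mathbb C}-\mu)r(T_{\mathbb C})$ with commuting factors, so $\ker(T_{\mathbb C}-\mu)$ is contained in its kernel and $\operatorname{ran}(T_{\mathbb C}-\mu)$ contains its range; hence $T_{\mathbb C}-\mu$ is Fredholm. The set $\mathbb C\setminus\Lambda$ is connected and contains resolvent points. By (F5), $\sigma(T_{\mathbb C})\setminus\Lambda$ consists of isolated eigenvalues that are poles of the resolvent with finite-rank Riesz projections, and they have modulus $1$ by Step B2. Thus $0\notin\sigma(T_{\mathbb C})$, $T_{\mathbb C}$ is invertible, and (16) gives $\|T_{\mathbb C}^{-p}\|\le1/c$.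

**Step B5: the decomposition.** We claim
$$Y=\ker(I-T)\oplus\operatorname{ran}(I-T). \tag{17}$$
It suffices to prove this for $T_{\mathbb C}$ on $Y_{\mathbb C}$: if $u\in Y$ is $a+b$ with $a\in\ker(I-T_{\mathbb C})$ and $b\in\operatorname{ran}(I-T_{\mathbb C})$, then $u=\operatorname{Re}a+\operatorname{Re}b$ with $\operatorname{Re}a\in\ker(I-T)$ and $\operatorname{Re}b\in\operatorname{ran}(I-T)$; and a vector in both real subspaces is in both complex ones, hence $0$.

*Case $1\notin\Lambda$.* Then $1$ is a resolvent point, and the claim is trivial, or a pole. A pole of order at least $2$ would give $v$ with $(T_{\mathbb C}-I)^2v=0\ne(T_{\mathbb C}-I)v$, and then $T_{\mathbb C}^nv=v+n(T_{\mathbb C}-I)v$ would be unbounded, against (16). So the pole is simple: $T_{\mathbb C}=I$ on its Riesz subspace, and $I-T_{\mathbb C}$ is invertible on the complementary one. The claim holds.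

*Case $1\in\Lambda$.* Then $\lambda=1$, $q(t)=t-1$ and $\Lambda=\{1\}$. Now $1$ may be a non-isolated point of the spectrum, and we must exclude this; HI is used a second time, in Step B6, which shows that $\sigma(T_{\mathbb C})$ is finite. Granting this, if $1\in\sigma(T_{\mathbb C})$ (otherwise the claim is trivial), consider the Riesz subspace of $\{1\}$. There $T_{\mathbb C}$ is invertible with spectrum $\{1\}$, and all its powers, positive and negative, are uniformly bounded. By (F6) it is the identity there. On the complementary Riesz subspace $I-T_{\mathbb C}$ is invertible. The claim follows.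

**Step B6: if $\Lambda=\{1\}$, the spectrum is finite.** We show that infinitely many eigenvalues on the circle would decompose a subspace of $Y$. Suppose $\sigma(T_{\mathbb C})$ is infinite. It is compact, its points other than $1$ are isolated, so $1$ is its only accumulation point. It is invariant under conjugation, because $T_{\mathbb C}$ commutes with conjugation. So there are eigenvalues $e^{i\theta}$ with $\theta>0$ arbitrarily small, and we can choose $\mu_k=e^{i\theta_k}$ with $0<\theta_k\le1$, $\theta_k\downarrow0$ strictly, and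
$$e_k:=\theta_k\Big(1+8\sum_{j<k}\theta_j^{-1}\Big)\le2^{-k-2}. \tag{18}$$

Let $z_k$ be an eigenvector for $\mu_k$. Then $\bar z_k$ is an eigenvector for $\bar\mu_k$. Let $x_k=\operatorname{Re}z_k\in Y$. It is nonzero: if $z_k=iv$ with $v\in Y$, then $Tv=\mu_kv$ with $Tv,v$ real and $v\ne0$, forcing $\mu_k$ to be real, which it is not. The numbers $\mu_k,\bar\mu_k$ are all distinct, so the vectors $z_k,\bar z_k$ are linearly independent, and so are the $x_k=\frac12(z_k+\bar z_k)$.

First we bound coefficients. Let $y=\sum_{k\le n}c_kx_k=\frac12\sum_{k\le n}c_k(z_k+\bar z_k)$, $c_k$ real. For $|\nu|=1$, $\nu\neq\mu_k$, the averages $\frac1N\sum_{j=1}^N(\nu/\mu_k)^j$ tend to $0$, so $\frac1N\sum_{j=1}^N\mu_k^{-j}T_{\mathbb C}^jy\to\frac12c_kz_k$. By (16), and by the same argument for $\bar\mu_k$,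
$$\|\tfrac12c_kz_k\|\le L\|y\|,\qquad\|\tfrac12c_k\bar z_k\|\le L\|y\|. \tag{19}$$

Next we find a power of $T$ that acts almost as the sign change $(-1)^k$. *There is an integer $p\ge0$ with $|\mu_k^p-(-1)^k|\le e_k$ for all $k\le n$.* Let $\alpha_k\in\{0,\pi\}$ with $e^{i\alpha_k}=(-1)^k$. We set the angles one after another, the slowest first. For $k=n,n-1,\dots,1$ let $p_k\ge0$ be the least integer with
$$(p_n+\dots+p_k)\theta_k\in\alpha_k+[0,\theta_k]+2\pi\mathbb Z .$$
From any starting angle the next point of $\alpha_k+2\pi\mathbb Z$ is at distance less than $2\pi$ ahead, and steps of size $\theta_k$ first reach or pass it with an overshoot of at most $\theta_k$; so $p_k$ exists and $p_k\le2\pi/\theta_k+1\le8/\theta_k$, as $2\pi+\theta_k\le2\pi+1<8$. Let $p=p_n+\dots+p_1$. The later steps $p_{k-1},\dots,p_1$ disturb the $k$-th angle by at most $\theta_k\sum_{j<k}8/\theta_j$, so $p\theta_k$ differs from $\alpha_k$ modulo $2\pi$ by at most $\theta_k+\theta_k\sum_{j<k}8/\theta_j=e_k$. The statement follows, since $|e^{ia}-e^{ib}|\le|a-b|$.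

Since $T^py=\sum_{k\le n}\frac12c_k(\mu_k^pz_k+\bar\mu_k^p\bar z_k)$, (19) and (18) give
$$\Big\|\sum_{k\le n}(-1)^kc_kx_k\Big\|\le\|T^py\|+\sum_{k\le n}e_k\big(\|\tfrac12c_kz_k\|+\|\tfrac12c_k\bar z_k\|\big)\le L\|y\|+2L\|y\|\sum_ke_k\le2L\|y\| ,$$
where $\|T^py\|\le L\|y\|$ also for $p=0$ because $L\ge1$. The bound does not depend on $n$. So the projection $\sum c_kx_k\mapsto\sum_{k\text{ even}}c_kx_k$, which is half the sum of the identity and this sign change, is bounded on $\operatorname{span}\{x_k\}$ and extends to the closure. Hence $\overline{\operatorname{span}}\{x_{2k}\}$ and $\overline{\operatorname{span}}\{x_{2k-1}\}$ form a closed direct sum of infinite-dimensional subspaces of $Y$. This contradicts HI, so $\sigma(T_{\mathbb C})$ is finite, and (17) is proved.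

**Step B7: the fixed point.** We compute the averages of an orbit. Let $x_0\in K$ and $w=f(x_0)-x_0\in Y$. By (17) write
$$w=w_0+(I-T)z,\qquad z=z_0+(I-T)z_1,\qquad w_0,z_0\in\ker(I-T).$$
Since $f^{k+1}(x_0)-f^k(x_0)=T^kw$,
$$f^n(x_0)=x_0+\sum_{k<n}T^kw=x_0+nw_0+z-T^nz .$$
The left side is bounded because $K$ is, and $T^nz$ is bounded by (15), so $w_0=0$. Moreover $\sum_{j<n}T^jz=nz_0+z_1-T^nz_1$. Therefore
$$A_n=\frac1n\sum_{j<n}f^j(x_0)=x_0+z-\frac1n\sum_{j<n}T^jz=x_0+z-z_0-\frac1n(z_1-T^nz_1)\ \longrightarrow\ x_0+z-z_0 .$$
The limit lies in $K$ because $K$ is closed and convex. Finally $f(A_n)-A_n=\frac1n(f^n(x_0)-x_0)\to0$, and by continuity the limit is a fixed point of $f$. $\blacksquare$
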